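# Words of paths and the stabilizer of the level chain in a suspension

## 1. Laying words of paths along an interval

Let $K_0$ be a path-connected topological group. The talk turns on one construction, which makes a path in $K_0$ out of a string of paths in $K_0$ by writing them one after another along the interval $(0,1)$.

Let $A=C([0,1],K_0)$ be the set of all continuous paths $a:[0,1]\to K_0$. We call its elements letters. Let $S$ be the free semigroup on $A$: its elements are the finite nonempty words $a_1a_2\cdots a_n$, multiplied by concatenation. The group $K_0$ acts on letters by $(ka)(r)=k\,a(r)$ and on words letter by letter, so each $k\in K_0$ acts on $S$ by an automorphism. Let $\iota\in A$ be the constant path at $1$.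

To glue letters we need connecting paths. For each $k\in K_0$ choose a path $c_k:[0,1]\to K_0$ from $1$ to $k$; no regularity in $k$ is asked. For $a,b\in K_0$ put $\kappa_{a,b}(r)=a\,c_{a^{-1}b}(r)$. This is a path in $K_0$ from $a$ to $b$, and since $(ka)^{-1}(kb)=a^{-1}b$,
$$k\,\kappa_{a,b}=\kappa_{ka,kb}\qquad(k,a,b\in K_0).\tag{1}$$

**Definition (realization).** Let $a_1\cdots a_n\in S$ and let $E_1<\dots<E_n$ be disjoint nondegenerate closed intervals in $(0,1)$. The realization of the word on these intervals is the path $\alpha:(0,1)\to K_0$ which on $E_j$ is $a_j$, affinely reparametrized; between $E_j$ and $E_{j+1}$ is $\kappa_{a_j(1),a_{j+1}(0)}$, affinely reparametrized; before $E_1$ is constant $a_1(0)$; and after $E_n$ is constant $a_n(1)$.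

The finitely many pieces agree at common endpoints, so $\alpha$ is continuous.

**Definition (standard placement).** To place a word of length $n$ standardly in $[c,d]$, divide $[c,d]$ into $2n+1$ equal parts; the $j$-th letter occupies the $2j$-th part. All letters then lie in the open interval $(c,d)$.

For example, let $K_0=(\mathbb R,+)$ with $c_k(r)=kr$, so that $\kappa_{a,b}$ is linear interpolation. Take $a_1(r)=r$, $a_2\equiv3$, and place $a_1a_2$ standardly in $[0,1]$: the intervals are $[\frac15,\frac25]$ and $[\frac35,\frac45]$. The realization is $0$ up to $\frac15$, climbs linearly to $1$ at $\frac25$, climbs linearly to $3$ at $\frac35$, and stays at $3$.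

Two features matter. First, by (1), if $\alpha$ realizes $w$, then the pointwise product $k\alpha$ realizes $kw$ on the same intervals. Second, moving the intervals amounts to reparametrizing.

**Lemma 1.** Let $\alpha,\alpha'$ realize the same word on intervals $(E_j)$, $(E_j')$ whose corresponding endpoints differ by less than $\delta$. Let $h$ be the piecewise linear homeomorphism of $[0,1]$ that fixes $0,1$ and takes the endpoints of the $E_j$ to the corresponding endpoints of the $E'_j$. Then $\alpha'_t=\alpha_{h^{-1}(t)}$ for $t\in(0,1)$, and $\sup|h-\mathrm{id}|<\delta$.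

*Proof.* The map $h$ carries each $E_j$, each gap between consecutive intervals, and the two outer pieces affinely onto their counterparts, and the realization is defined piece by piece through affine reparametrization. This gives the first claim. Since $h-\mathrm{id}$ is piecewise linear, $|h-\mathrm{id}|$ attains its maximum at a breakpoint, where it is less than $\delta$, or at $0$ or $1$, where it vanishes. $\square$

Here is what the construction is for. Paths $(0,1)\to K_0$ will be homeomorphisms of a suspension, and increasing homeomorphisms of $[0,1]$ will act on the same suspension. Suppose this big group acts on a compact space $Y$ and $x_0\in Y$ is fixed by all reparametrizations. By Lemma 1, the point $\alpha x_0$, for a realization $\alpha$ of a word, nearly depends only on the word and on the rough location of its letters. So a problem about fixed points of a group of paths becomes algebra with words, and with limits of words, that is, elements of the Stone–Čech compactification $\beta S$.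

## 2. Suspensions, the chain of levels, and extreme amenability

For a compact space $Z$, $H(Z)$ is the group of all self-homeomorphisms of $Z$ with the compact-open topology. Let $Z$ be compact Hausdorff. An entourage of $Z$ is a neighborhood of the diagonal in $Z\times Z$. We use the standard facts that continuous maps between compact Hausdorff spaces are uniformly continuous; that the compact-open topology on $H(Z)$ is that of uniform convergence and is a group topology; and that the sets
$$W_O=\{g\in H(Z):(gz,z)\in O\ \text{for all } z\in Z\},\qquad O\text{ an entourage},$$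
form a basis of neighborhoods of $1$. A homomorphism of topological groups is continuous as soon as it is continuous at $1$.

**Definition (flow, extreme amenability).** A flow of a topological group $G$ is a jointly continuous action of $G$ on a nonempty compact Hausdorff space. $G$ is extremely amenable if every flow of $G$ has a fixed point.

If $\rho:G\to L$ is a continuous homomorphism onto $L$ and $G$ is extremely amenable, then so is $L$: a flow of $L$ becomes a flow of $G$ through $\rho$, and a $G$-fixed point is $L$-fixed. The group $\mathbb Z/2$ is not extremely amenable: let it swap two points. More generally, we have the following.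

**Lemma 2.** Let $\sigma$ be a bijection of a set $E$ without fixed points. Then $E$ is the union of three disjoint sets $B$ with $\sigma B\cap B=\emptyset$ for each of them. Consequently the extension of $\sigma$ to $\beta E$ has no fixed point. A nontrivial discrete group is not extremely amenable.

*Proof.* Each orbit of $\sigma$ is a line or a cycle of length at least $2$. Color lines and even cycles alternately with two colors, and odd cycles with three colors, so that $s$ and $\sigma s$ always differ in color. An ultrafilter $p$ on $E$ contains some color class $B$; then $\sigma p$ contains $\sigma B$, which is disjoint from $B$, so $\sigma p\ne p$. If $\Gamma$ is discrete, left multiplications extend to homeomorphisms of $\beta\Gamma$, and this action is continuous because $\Gamma$ is discrete. For $1\neq\gamma\in\Gamma$, the map $s\mapsto\gamma s$ has no fixed point on $\Gamma$, hence none on $\beta\Gamma$. $\square$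

A large group that is extremely amenable is the following one, and we use it as a cited fact.

**Theorem (Pestov).** Let $I=[0,1]$ and let $H=H_+(I)$ be the group of increasing homeomorphisms of $I$. With the compact-open topology, $H$ is extremely amenable (V. Pestov, *On free actions, minimal flows, and a problem by Ellis*, Trans. AMS 350 (1998)).

The suspension $\Sigma X$ of $X$ is the quotient of $X\times I$ obtained by collapsing $X\times\{0\}$ to one point and $X\times\{1\}$ to another. Let $p:X\times I\to\Sigma X$ be the quotient map, $[z,t]=p(z,t)$, and $q:\Sigma X\to I$, $q[z,t]=t$. If $X$ is compact Hausdorff, so is $\Sigma X$. The two points $q^{-1}(0)$, $q^{-1}(1)$ are the vertices. The sets $q^{-1}([0,x])$, $x\in I$, form a chain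
$$C=\{q^{-1}([0,x]):x\in I\}.$$
This is a maximal chain of closed subsets of $\Sigma X$, consisting of subcontinua when $X$ is a continuum; maximality is not used below. Let $G_0=G_0(X)\subset H(\Sigma X)$ be the stabilizer of $C$, that is, the set of $g$ with $\{g(F):F\in C\}=C$, with the inherited topology.

The question, from Vladimir Uspenskij, *On extremely amenable groups of homeomorphisms*, arXiv:0710.5785 (2007), concerns the Hilbert cube $Q=I^\omega$: is $G_0(Q)$ extremely amenable? In plain words: if a compact space is acted on by all homeomorphisms of $\Sigma Q$ that respect the levels, is some point fixed by all of them?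

For a nonempty compact Hausdorff $X$ write $K=H(X)$ and let $K_0$ be the path component of $1$ in $K$, a normal subgroup.

**Theorem 1.** For $X=Q$ the group $G_0$ is extremely amenable.

**Theorem 2.** For every nonempty compact Hausdorff $X$, $G_0(X)$ is extremely amenable if and only if the topological group $K/\overline{K_0}$ is extremely amenable. In particular $G_0(X)$ is extremely amenable whenever $H(X)$ is path-connected. If $K_0$ is open in $H(X)$ (for example if $H(X)$ is locally path-connected), then $G_0(X)$ is extremely amenable if and only if $H(X)$ is path-connected.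

## 3. The stabilizer consists of paths and reparametrizations

**Step 1: the reparametrization part.** This step extracts from $g\in G_0$ its action on levels. The map $g$ permutes $C$ preserving inclusion, and $x\mapsto q^{-1}[0,x]$ is an order isomorphism $I\to C$. So there is an order automorphism $h$ of $I$, that is, $h\in H$, with $g(q^{-1}[0,x])=q^{-1}[0,h(x)]$. Since $q^{-1}(x)=q^{-1}[0,x]\setminus\bigcup_{y<x}q^{-1}[0,y]$, we get $g(q^{-1}(x))=q^{-1}(h(x))$, so $qg=hq$. The map $\pi:G_0\to H$, $g\mapsto h$, is a homomorphism, and it is continuous since $h(x)=q(g[z,x])$ for any fixed $z$ and $q$ is uniformly continuous.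

For $h\in H$ put $\hat h[z,t]=[z,h(t)]$. This is a homeomorphism in $G_0$ with $\pi(\hat h)=h$, and $h\mapsto\hat h$ is a homomorphism. It is continuous: given an entourage $O$ of $\Sigma X$, uniform continuity of $p$ gives $\delta$ such that $|t-t'|<\delta$ implies $([z,t],[z,t'])\in O$, so $\sup|h-\mathrm{id}|<\delta$ implies $\hat h\in W_O$. Write $\hat H=\{\hat h:h\in H\}$.

**Step 2: the fiber part.** This step identifies $N=\ker\pi$ with a group of paths. If $\alpha\in N$, then $\alpha$ maps each level $q^{-1}(t)$ onto itself. For $0<t<1$ this level is a copy of $X$, so $\alpha[z,t]=[\alpha_t(z),t]$ with $\alpha_t\in K$.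

The path $t\mapsto\alpha_t$ is continuous on $(0,1)$. Indeed $p$ restricts to a homeomorphism of $X\times(0,1)$ onto $q^{-1}(0,1)$, so $(z,t)\mapsto\alpha_t(z)$ is continuous. Given $t_0$ and an entourage $O$ of $X$, choose a symmetric entourage $O_1$ with $O_1\circ O_1\subset O$. Each $z$ has a neighborhood $U_z$, and $t_0$ a neighborhood $I_z$, with $(\alpha_t(z'),\alpha_{t_0}(z))\in O_1$ for $z'\in U_z$, $t\in I_z$. Cover $X$ by finitely many $U_{z_i}$. For $t\in\bigcap I_{z_i}$ and every $z'$ we have $(\alpha_t(z'),\alpha_{t_0}(z'))\in O$, so $\alpha_t\alpha_{t_0}^{-1}\in W_O$.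

Conversely, every continuous $\alpha:(0,1)\to K$ defines an element of $N$ by $[z,t]\mapsto[\alpha_t(z),t]$, with the vertices fixed. This is a bijection, continuous off the vertices since evaluation $K\times X\to X$ is continuous. It is continuous at the vertices because the sets $q^{-1}[0,\delta)$ and $q^{-1}(1-\delta,1]$ form neighborhood bases there (by compactness: the compact sets $q^{-1}[0,\delta]$ decrease to the vertex) and are preserved. A continuous bijection of a compact Hausdorff space is a homeomorphism. Note that nothing at all is asked of $\alpha_t$ as $t\to0$ or $t\to1$.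

So $N=C((0,1),K)$ with pointwise multiplication. Since $g\,\widehat{\pi(g)}^{\,-1}\in N$, we have $G_0=N\hat H$. Finally
$$\hat h\alpha\hat h^{-1}[z,t]=\hat h\alpha[z,h^{-1}(t)]=\hat h[\alpha_{h^{-1}(t)}(z),h^{-1}(t)]=[\alpha_{h^{-1}(t)}(z),t],$$
that is,
$$(\hat h\alpha\hat h^{-1})_t=\alpha_{h^{-1}(t)}.\tag{2}$$
Put $N_0=C((0,1),K_0)\subset N$. By (2) and normality of $K_0$ in $K$, $N_0$ is normal in $G_0$. Realizations of words from Section 1, with $K_0$ the path component of $1$ in $H(X)$, are elements of $N_0$, and in Lemma 1 we have $\alpha'=\hat h\alpha\hat h^{-1}$.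

**Lemma 3.** For every neighborhood $W$ of $1$ in $G_0$ there are $\delta\in(0,\frac14)$ and a neighborhood $V$ of $1$ in $K$ such that

1. $\hat h\in W$ if $h\in H$ and $\sup|h-\mathrm{id}|<\delta$;
2. $v\in W$ if $v\in N$ and $v_t\in V$ for all $t\in[\delta,1-\delta]$ (no condition for other $t$).

*Proof.* Item 1 is continuity of $h\mapsto\hat h$, and it persists when $\delta$ decreases. For item 2 let $W\supset W_O\cap G_0$. The compact sets $q^{-1}[0,\delta]$ decrease to a vertex, so for small $\delta$ we have $q^{-1}[0,\delta]\times q^{-1}[0,\delta]\subset O$; likewise $q^{-1}[1-\delta,1]^2\subset O$. By uniform continuity of $p$ there is an entourage $O'$ of $X$ with $([z,t],[z',t])\in O$ for all $t$ and all $(z,z')\in O'$. Let $V=\{k\in K:(kz,z)\in O'\ \forall z\}$. If $v$ is as in item 2, then $(v[z,t],[z,t])\in O$: for $t\in[\delta,1-\delta]$ by the choice of $V$, and for other $t$ because both points lie in $q^{-1}[0,\delta]$ or both in $q^{-1}[1-\delta,1]$. $\square$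

Item 2 says that what a path does near the two ends is invisible at a given scale.

**Two smallest cases.** If $X$ is a point, then $K=1$, $\Sigma X=I$, $G_0=H$, and the answer is yes by Pestov's theorem. If $X=S^0=\{+,-\}$, then $K=\mathbb Z/2$, and $N=C((0,1),\mathbb Z/2)$ consists of the two constant paths because $(0,1)$ is connected. The group $G_0$ permutes the two arcs $\{[+,t]:t\in I\}$ and $\{[-,t]:t\in I\}$, and the nontrivial constant swaps them. This is a continuous action on a two-point space, since an element close to $1$ keeps $[+,\frac12]$ in its arc. So here the answer is no. The obstruction lives in $K/\overline{K_0}$, as Theorem 2 says.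

## 4. Fixed points of $\hat H$ that $N_0$ moves

Since $G_0=N\hat H$ and Pestov's theorem handles $\hat H$, one tries to find fixed points for one factor first. Suppose $N=N_0$, as will be the case for $X=Q$.

One attempt treats $N_0$ on its own: if $N_0$ were extremely amenable, its fixed point set in a flow would be nonempty, closed and $G_0$-invariant, and Pestov's theorem would finish. But $\alpha\mapsto\alpha_{1/2}$ is a continuous homomorphism of $N_0$ onto $K_0$, so $K_0$ would be extremely amenable. For $X=Q$ this fails. In Section 7 we show $K_0=H(Q)$. The action of $H(Q)$ on $Q=[-1,1]^{\mathbb N}$ has no fixed point: the reflections $x_i\mapsto-x_i$ leave $0$ as the only candidate, and a homeomorphism of the first factor moves it. So a fixed point of $N_0$ must come from the fact that the flow is a flow of the bigger group $G_0$.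

The other attempt takes a point $x_0$ fixed by $\hat H$ and hopes to move $g\in N_0$ away by conjugation. Let $X=S^1$ and let $G_0$ act on the space $Y$ of nonempty closed subsets of $\Sigma S^1$ with the Hausdorff metric. This $Y$ is compact, and the action is continuous: if $g\to g_0$ uniformly and $F\to F_0$, the distance from $gF$ to $g_0F$ is at most $\sup d(g\,\cdot,g_0\,\cdot)$, and $g_0F\to g_0F_0$ by uniform continuity of $g_0$. The meridian $F_z=\{[z,t]:t\in I\}$ is fixed by $\hat H$, but a constant path at a rotation $k\neq1$ takes it to $F_{kz}\ne F_z$. So an $\hat H$-fixed point need not be $N_0$-fixed; that is the point where the attempt stops.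

The same flow suggests what to do with $x_0=F_z$. Let $\alpha^{(n)}_t$ be the rotation by $2\pi nt$, an element of $N_0$. The set $\alpha^{(n)}F_z$ is a spiral that meets every direction within every stretch of levels of length $1/n$. So $\alpha^{(n)}F_z\to\Sigma S^1$ in $Y$, and this limit is fixed by all of $G_0$. We look for fixed points of $N_0$ as limits of $\alpha x_0$, where $\alpha$ does more and more on shorter and shorter stretches. In a general flow, rotations are not enough: each stretch should contain every possible word, in the strongest sense that $\beta S$ offers.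

## 5. Minimal idempotents in the Stone–Čech compactification of the word semigroup

Points of $\beta S$ are ultrafilters on the discrete set $S$. For a map $\varphi$ from $S$ to a compact Hausdorff space and $p\in\beta S$, the ultralimit $\lim_{s\to p}\varphi(s)$ is the value at $p$ of the continuous extension of $\varphi$ to $\beta S$. Ultralimits commute with continuous maps. If real functions satisfy $|\varphi-\varphi'|\le\varepsilon$ everywhere, their ultralimits differ by at most $\varepsilon$; by induction the same holds for iterated limits. In an iterated limit, the limit written leftmost is taken last.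

**Fact (Hindman–Strauss, *Algebra in the Stone–Čech Compactification*).** For a discrete semigroup $S$, $T=\beta S$ with $pq=\lim_{s\to p}\lim_{t\to q}st$ is a compact Hausdorff semigroup in which every map $p\mapsto pq$ is continuous. It has minimal left ideals, and every minimal left ideal contains an idempotent.

Here a left ideal is a nonempty $L\subset T$ with $TL\subset L$. By the definition of the product,
$$\lim_{s\to pq}\varphi(s)=\lim_{s\to p}\lim_{t\to q}\varphi(st),\qquad \lim_{s\to p s_0 q}\varphi(s)=\lim_{s\to p}\lim_{t\to q}\varphi(ss_0t)\quad(s_0\in S).\tag{3}$$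

**Definition (minimal idempotent).** An idempotent $e\in T$ is minimal if $Te$ is a minimal left ideal.

Minimal idempotents exist: if $e$ is an idempotent in a minimal left ideal $L$, then $Te\subset L$ is a left ideal, so $Te=L$. A small example: let $T=S=\Lambda\times R$ be finite and nonempty with $(a,b)(a',b')=(a,b')$, so $\beta S=S$. Every element is idempotent, and $T(a,b)=\Lambda\times\{b\}$ is a minimal left ideal, so every idempotent is minimal. For $e=(a,b)$, $f=(a',b')$, the set $eTf$ is the single element $x=(a,b')$, and $y=(a',b)\in fTe$ satisfies $xy=e$, $yx=f$. The next two lemmas say that this persists in general.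

**Lemma 4.** If $e$ is a minimal idempotent, then $eTe$ is a group with identity $e$.

*Proof.* Let $a\in eTe$. Then $Ta\subset Te$ is a left ideal, so $Ta=Te\ni e$, and $ba=e$ for some $b\in T$. Now $(ebe)a=eb(ea)=eba=ee=e$. So each element of the monoid $eTe$ has a left inverse in $eTe$; hence $eTe$ is a group. $\square$

**Lemma 5.** If $e,f$ are minimal idempotents and $x\in eTf$, there is $y\in fTe$ with $xy=e$ and $yx=f$.

*Proof.* Take any $z\in fTe$. Then $xz\in eTe$; put $y=z(xz)^{-1}\in fTe$, with the inverse in the group $eTe$. Then $xy=e$. Also $yx\in fTf$ and $(yx)^2=y(xy)x=yex=yx$. An idempotent of the group $fTf$ equals $f$. $\square$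

From now on $S$ is the word semigroup of Section 1 for $K_0$ the path component of $1$ in $H(X)$, and $T=\beta S$. For $k\in K_0$ and $p\in T$ put $kp=\lim_{s\to p}ks$. Then
$$\lim_{s\to kp}\varphi(s)=\lim_{s\to p}\varphi(ks),\tag{4}$$
and $p\mapsto kp$ is a bijection of $T$ with inverse $p\mapsto k^{-1}p$. It is multiplicative: by (3) and (4), both $k(pq)$ and $(kp)(kq)$ equal $\lim_{s\to p}\lim_{t\to q}(ks)(kt)$. So $K_0$ acts on $T$ by automorphisms. These carry minimal idempotents to minimal idempotents, because $T(ke)=k(Te)$.

One might hope for $p\in T$ with $kp=p$ for all $k\in K_0$. There is none once $K_0\neq1$: if $k\ne1$, then $ks\neq s$ for every word $s$ (compare first letters), so $kp\ne p$ for every $p\in T$ by Lemma 2. The proof in the next section therefore has to handle filled-in stretches that do change under $K_0$.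

## 6. A fixed point of $N_0$ in every flow of $G_0$

**Proposition 6.** For every nonempty compact Hausdorff $X$, every flow $Y$ of $G_0(X)$ contains a point fixed by $N_0=C((0,1),K_0)$.

Before the details, here is the mechanism. We fill $m$ slots along $(0,1)$ with words tending to a minimal idempotent $u$, separated by the letter $\iota$. Multiplying by $g\in N_0$, which we first make constant on slots with values $g_i$, turns the pattern $u,\iota,u,\iota,\dots,u$ into $e_1,\zeta_1,e_2,\zeta_2,\dots,e_m$ with $e_i=g_iu\neq u$ in general. We cannot compare slot by slot, and we cannot merge everything into one product, since letters may move only by a small $\delta$. But each slot may be cut in two, and the halves regrouped across the separators; this moves letters only by about the width of a slot. For $m=2$ we cut $u=p_1r_1$ and $u=p_2r_2$ on one side, $e_1=e_1e_1$ and $e_2=e_2e_2$ on the other: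
$$p_1\,(r_1\,\iota\,p_2)\,r_2\qquad\text{versus}\qquad e_1\,(e_1\,\zeta_1\,e_2)\,e_2 .$$
Lemma 5 lets us choose the cuts so that the two middle brackets are equal. What remains different sits at the extreme ends, where Lemma 3 makes it invisible.

**Step 1: two ways of placing.** This step fixes notation for the two groupings. For $m\ge2$ put
$$J_i=\Big[\tfrac{i-1}m+\tfrac1{4m},\tfrac im-\tfrac1{4m}\Big]\ (1\le i\le m),\quad Z_i=\Big[\tfrac im-\tfrac1{4m},\tfrac im+\tfrac1{4m}\Big],\quad M_i=\Big[\tfrac{i-1/2}m,\tfrac{i+1/2}m\Big]\ (1\le i\le m-1).$$

- $\alpha_m(w_1,z_1,w_2,z_2,\dots,z_{m-1},w_m)$, for $w_i\in S$ and $z_i\in A$, is the realization of the word $w_1z_1w_2\cdots z_{m-1}w_m$ with $w_i$ standardly placed in $J_i$ and the letter $z_i$ occupying $Z_i$.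
- $\alpha'_m(a,s_1,\dots,s_{m-1},b)$, for $a,b,s_i\in S$, is the realization of $a\,s_1\cdots s_{m-1}\,b$ with $a$ standardly placed in $[0,\frac1{2m}]$, $s_i$ in $M_i$, and $b$ in $[1-\frac1{2m},1]$.

The intervals $J_1,Z_1,J_2,\dots,J_m$ abut, as do $[0,\frac1{2m}],M_1,\dots,M_{m-1},[1-\frac1{2m},1]$. Standardly placed letters avoid the endpoints, so the letters occupy disjoint intervals in $(0,1)$ and both realizations make sense.

**Step 2: the point.** This step defines the point that will be fixed. Let $Y$ be a flow of $G_0$. By Pestov's theorem, applied to the action of $H$ through $h\mapsto\hat h$, fix $x_0\in Y$ with $\hat hx_0=x_0$ for all $h\in H$. Fix a minimal idempotent $u\in T$ and put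
$$x_m=\lim_{w_1\to u}\cdots\lim_{w_m\to u}\ \alpha_m(w_1,\iota,w_2,\iota,\dots,\iota,w_m)\,x_0\in Y .$$
Let $x$ be a cluster point of the sequence $(x_m)$ in the compact space $Y$. We claim that $gx=x$ for all $g\in N_0$.

**Step 3: tolerances.** This step turns the claim into an estimate. Fix $g\in N_0$, a continuous $\psi:Y\to\mathbb R$ and $\varepsilon>0$. There is a neighborhood $W$ of $1$ in $G_0$ with
$$|\psi(wy)-\psi(y)|<\varepsilon\qquad(w\in W,\ y\in Y).$$
Indeed each $y_0\in Y$ has a neighborhood $U$, and $1$ a neighborhood $W_{y_0}$, with $|\psi(wy)-\psi(y_0)|<\varepsilon/2$ for $w\in W_{y_0}$, $y\in U$; taking $w$ arbitrary and $w=1$ gives $|\psi(wy)-\psi(y)|<\varepsilon$ there. Finitely many $U$ cover $Y$; intersect the corresponding $W_{y_0}$. Take $\delta,V$ for this $W$ from Lemma 3. There are two consequences.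

- (C1) If $\alpha,\alpha'$ realize the same word and corresponding endpoints of the letters differ by less than $\delta$, then $|\psi(\alpha'x_0)-\psi(\alpha x_0)|<\varepsilon$. By Lemma 1 and (2), $\alpha'x_0=\hat h\alpha\hat h^{-1}x_0=\hat h\alpha x_0$ with $\sup|h-\mathrm{id}|<\delta$, so $\hat h\in W$.
- (C2) If $\beta,\beta'\in N$ and $\beta'_t\beta_t^{-1}\in V$ for $t\in[\delta,1-\delta]$, then $|\psi(\beta'y)-\psi(\beta y)|<\varepsilon$ for all $y\in Y$, because $\beta'\beta^{-1}\in W$ and $\beta'y=(\beta'\beta^{-1})\beta y$.

We show that $|\psi(gx_m)-\psi(x_m)|\le5\varepsilon$ for all large $m$. As $y\mapsto\psi(gy)-\psi(y)$ is continuous and $x$ is a cluster point, this gives $|\psi(gx)-\psi(x)|\le5\varepsilon$. Since $\psi,\varepsilon$ are arbitrary and $x$ does not depend on $g,\psi,\varepsilon$, and since continuous functions separate points of $Y$, the claim follows.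

**Step 4: making $g$ constant on slots.** This step replaces $g$ by a path that multiplies each slot by one element. Let $\theta_m:(0,1)\to(0,1)$ be the continuous map equal to $\frac{2i-1}{2m}$ on $J_i$, affine on each $Z_i$, and constant to the left of $J_1$ and to the right of $J_m$. Then $|\theta_m(t)-t|\le\frac1m$. Put $\tilde g=g\circ\theta_m\in N_0$. The map $(t,t')\mapsto g_{t'}g_t^{-1}$ is continuous on the compact square $[\frac\delta2,1-\frac\delta2]^2$ and is $1$ on the diagonal. So there is $\eta>0$ with $g_{t'}g_t^{-1}\in V$ whenever $t,t'$ lie in $[\frac\delta2,1-\frac\delta2]$ and $|t-t'|<\eta$. For $\frac1m<\min(\eta,\frac\delta2)$ we get $\tilde g_tg_t^{-1}\in V$ for $t\in[\delta,1-\delta]$, and (C2) yields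
$$|\psi(gx_m)-\psi(\tilde gx_m)|\le\varepsilon.\tag{5}$$
From now on $m$ is large in this sense, and $2/m<\delta$.

**Step 5: what $\tilde g$ does to $x_m$.** This step computes $\tilde gx_m$ as an iterated limit of the same shape. Let $g_i\in K_0$ be the constant value of $\tilde g$ on $J_i$, and let $\zeta_i\in A$ be $\tilde g|_{Z_i}$ affinely reparametrized, a path from $g_i$ to $g_{i+1}$. Then
$$\tilde g\;\alpha_m(w_1,\iota,w_2,\iota,\dots,\iota,w_m)=\alpha_m(g_1w_1,\zeta_1,g_2w_2,\zeta_2,\dots,\zeta_{m-1},g_mw_m).\tag{6}$$
We check this piece by piece. On $J_i$ we multiply by the constant $g_i$, which turns the letters of $w_i$ into those of $g_iw_i$. All connecting paths lie inside the $J_i$, and by (1) a connecting path $\kappa_{a,b}$ in $J_i$ becomes $\kappa_{g_ia,g_ib}$. For two letters of $w_i$ this is the right connecting path. For the connection from the last letter of $w_i$ to the value $1$ at the start of $Z_i$, the new end value is $g_i=\zeta_i(0)$, as it should be. For the connection from the value $1$ at the end of $Z_{i-1}$ to the first letter of $w_i$, the new initial value is $g_i=\zeta_{i-1}(1)$.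 On $Z_i$ the left side of (6) is $\tilde g\cdot1$, which is $\zeta_i$. To the left of $J_1$ and to the right of $J_m$, $\tilde g$ is constantly $g_1$, respectively $g_m$, and both sides are constant with the right values.

Put $e_i=g_iu$, a minimal idempotent. The action of $\tilde g$ on $Y$ is continuous, so it passes through ultralimits; by (6) and (4),
$$\tilde gx_m=\lim_{v_1\to e_1}\cdots\lim_{v_m\to e_m}\alpha_m(v_1,\zeta_1,v_2,\dots,\zeta_{m-1},v_m)\,x_0.\tag{7}$$

**Step 6: choosing the cuts.** This step finds the factorizations of $u$ that match the two patterns. There are $p_i\in uTe_i$ and $r_i\in e_iTu$ for $1\le i\le m$ such that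
$$p_ir_i=u,\quad r_ip_i=e_i,\qquad r_i\,\iota\,p_{i+1}=e_i\,\zeta_i\,e_{i+1}\quad(1\le i<m).\tag{8}$$
Let $p_1=ue_1$, and let $r_1$ be given by Lemma 5 applied to $p_1$. Suppose $p_i,r_i$ are given, $i<m$. Put $r'=r_i\iota u\in e_iTu$. By Lemma 5 there is $p'\in uTe_i$ with $r'p'=e_i$. Let $p_{i+1}=p'\zeta_ie_{i+1}\in uTe_{i+1}$. Since $up_{i+1}=p_{i+1}$,
$$r_i\iota p_{i+1}=r_i\iota u\,p_{i+1}=r'p'\zeta_ie_{i+1}=e_i\zeta_ie_{i+1}.$$
Let $r_{i+1}$ be given by Lemma 5 applied to $p_{i+1}$. This proves (8). Put
$$\tau_i=r_i\,\iota\,p_{i+1}=e_i\,\zeta_i\,e_{i+1}\in T.$$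

**Step 7: regrouping $x_m$.** This step rewrites $\psi(x_m)$ in terms of the $\tau_i$, up to $\varepsilon$. Since $\psi$ is continuous and $u=p_ir_i$, (3) gives
$$\psi(x_m)=\lim_{a_1\to p_1}\lim_{b_1\to r_1}\cdots\lim_{a_m\to p_m}\lim_{b_m\to r_m}\psi\big(\alpha_m(a_1b_1,\iota,a_2b_2,\iota,\dots,\iota,a_mb_m)x_0\big).$$
The paths $\alpha_m(a_1b_1,\iota,\dots,\iota,a_mb_m)$ and $\alpha'_m(a_1,\,b_1\iota a_2,\,\dots,\,b_{m-1}\iota a_m,\,b_m)$ realize the same word. Corresponding endpoints of letters differ by at most $\frac3{2m}<\delta$:

- letters of $b_i$ $(i<m)$ move from $J_i\subset[\frac{i-1}m,\frac im]$ into $M_i=[\frac{i-1/2}m,\frac{i+1/2}m]$;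
- letters of $a_{i+1}$ $(1\le i<m)$ move from $J_{i+1}\subset[\frac im,\frac{i+1}m]$ into $M_i$;
- the $i$-th separating letter $\iota$ moves from $Z_i\subset M_i$ into $M_i$;
- letters of $a_1$ and $b_m$ move within $[0,\frac1m]$ and $[1-\frac1m,1]$, respectively.

By (C1) the $\psi$-values at $x_0$ differ by less than $\varepsilon$. In the iterated limit the variables $b_i$ and $a_{i+1}$ are adjacent and enter $\alpha'_m$ only through the word $b_i\iota a_{i+1}$. So the second part of (3), with $\tau_i=r_i\iota p_{i+1}$, replaces this pair of limits by $\lim_{s_i\to\tau_i}$, and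
$$\Big|\psi(x_m)-\lim_{a\to p_1}\lim_{s_1\to\tau_1}\cdots\lim_{s_{m-1}\to\tau_{m-1}}\lim_{b\to r_m}\psi\big(\alpha_m'(a,s_1,\dots,s_{m-1},b)x_0\big)\Big|\le\varepsilon.\tag{9}$$

**Step 8: regrouping $\tilde gx_m$.** This step does the same for (7). Write $e_i=e_ie_i$ and $v_i=d_ic_i$ with $d_i\to e_i$, $c_i\to e_i$, the limits over $d_1,c_1,d_2,c_2,\dots,d_m,c_m$ taken in this order from left to right. The word is
$$d_1\,(c_1\zeta_1d_2)(c_2\zeta_2d_3)\cdots(c_{m-1}\zeta_{m-1}d_m)\,c_m .$$
The paths $\alpha_m(d_1c_1,\zeta_1,\dots,\zeta_{m-1},d_mc_m)$ and $\alpha'_m(d_1,c_1\zeta_1d_2,\dots,c_{m-1}\zeta_{m-1}d_m,c_m)$ both realize it, with corresponding endpoints at distance at most $\frac3{2m}$ by the same list of moves. By (C1), and by (3) with $\tau_i=e_i\zeta_ie_{i+1}$,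
$$\Big|\psi(\tilde gx_m)-\lim_{a\to e_1}\lim_{s_1\to\tau_1}\cdots\lim_{s_{m-1}\to\tau_{m-1}}\lim_{b\to e_m}\psi\big(\alpha_m'(a,s_1,\dots,s_{m-1},b)x_0\big)\Big|\le\varepsilon.\tag{10}$$

**Step 9: the ends are invisible.** The iterated limits in (9) and (10) differ only in where $a$ and $b$ go; this step removes $a$ and $b$. Fix words $a^\circ,b^\circ\in S$. The paths $\alpha'_m(a,s_1,\dots,s_{m-1},b)$ and $\alpha'_m(a^\circ,s_1,\dots,s_{m-1},b^\circ)$ coincide from the beginning of the first letter of $s_1$, which lies before $\frac3{2m}<\delta$, to the end of the last letter of $s_{m-1}$, which lies after $1-\frac3{2m}>1-\delta$. By (C2) their $\psi$-values at $x_0$ differ by less than $\varepsilon$. Hence both iterated limits in (9) and (10) are within $\varepsilon$ of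
$$\lim_{s_1\to\tau_1}\cdots\lim_{s_{m-1}\to\tau_{m-1}}\psi(\alpha'_m(a^\circ,s_1,\dots,s_{m-1},b^\circ)x_0).$$
Adding up, $|\psi(x_m)-\psi(\tilde gx_m)|\le4\varepsilon$, and with (5) we get $|\psi(gx_m)-\psi(x_m)|\le5\varepsilon$ for all large $m$. By Step 3 this proves the claim and Proposition 6. $\square$

**Corollary 7.** If $H(X)$ is path-connected, then $G_0(X)$ is extremely amenable.

*Proof.* Now $N_0=N$. In a flow $Y$ of $G_0$, the set $Y^N$ of $N$-fixed points is nonempty by Proposition 6, closed, and $G_0$-invariant since $N$ is normal. By Pestov's theorem $\hat H$ fixes a point of $Y^N$. This point is fixed by $N\hat H=G_0$. $\square$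

## 7. Paths in the homeomorphism group of the Hilbert cube

For Theorem 1 it remains to see that $H(Q)$ is path-connected. This is a theorem of R. Y. T. Wong (Trans. AMS 128 (1967)); here is a short proof.

Let $J=[-1,1]$ and write $Q=J^{\mathbb N}$, $\mathbb N=\{1,2,\dots\}$, with $d(x,y)=\sum_i2^{-i}|x_i-y_i|$. The topology of $H(Q)$ is given by $\sup_xd(fx,f'x)$. Fix $h\in H(Q)$. We run $h$ on a subset of the coordinates and move that subset around. For an injection $b:\mathbb N\to\mathbb N$ let
$$(h_bx)_{b(j)}=(h(x\circ b))_j,\qquad (h_bx)_i=x_i\ \text{ for } i\notin b(\mathbb N).$$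
Since $(h_bx)\circ b=h(x\circ b)$, the map $h_b$ is a homeomorphism with inverse $(h^{-1})_b$. For instance, $h_{\mathrm{id}}=h$, and for $b(j)=2j$ the map $h_b$ applies $h$ to the even coordinates and leaves the odd ones alone.

To move $b$ to $b'$ one would like to swap coordinates along a path. The swap $(x,y)\mapsto(y,x)$ of $J^2$ cannot be joined to the identity in $H(J^2)$, since it has degree $-1$ on the boundary circle. A quarter turn can: conjugating Euclidean rotations by the radial homeomorphism from the disc to the square gives a path $R_s$, $0\le s\le1$, in $H(J^2)$ from $\mathrm{id}$ to $R_1(x,y)=(-y,x)$, because the radial homeomorphism commutes with the quarter turn. The unwanted sign disappears on conjugation, as follows.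

**Lemma 8.** Let $b,b'$ be injections $\mathbb N\to\mathbb N$ and $D=\{j:b(j)\ne b'(j)\}$. Suppose the pairs $\{b(j),b'(j)\}$, $j\in D$, are pairwise disjoint. Let $\rho_s$ apply $R_s$ to $(x_{b(j)},x_{b'(j)})$ for all $j\in D$ simultaneously. Then $s\mapsto\rho_sh_b\rho_s^{-1}$ is a path in $H(Q)$ from $h_b$ to $h_{b'}$.

*Proof.* All pairs use the same $R_s$, so the coordinates of $\rho_sx$ vary continuously in $s$, uniformly in $x$ and in the coordinate. Hence $s\mapsto\rho_s$ is continuous in $H(Q)$, with $\rho_0=\mathrm{id}$, and it suffices to show $\rho_1h_b\rho_1^{-1}=h_{b'}$.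

First, $b'(j)\notin b(\mathbb N)$ for $j\in D$. Suppose $b'(j)=b(k)$. If $k\notin D$, then $b'(j)=b'(k)$, so $j=k$, a contradiction. If $k\in D$, the pairs of $j$ and $k$ meet, so $k=j$ and $b'(j)=b(j)$, a contradiction. By symmetry $b(j)\notin b'(\mathbb N)$ for $j\in D$. For $j\notin D$, the index $b(j)=b'(j)$ lies in none of the pairs, by injectivity of $b$ and $b'$.

Since $R_1^{-1}(x,y)=(y,-x)$, the point $\rho_1^{-1}x$ has entry $x_{b'(j)}$ at $b(j)$ and $-x_{b(j)}$ at $b'(j)$ for $j\in D$, and agrees with $x$ elsewhere. So $(\rho_1^{-1}x)\circ b=x\circ b'$. Applying $h_b$ puts $h(x\circ b')_j$ at $b(j)$ for all $j$, and leaves $-x_{b(j)}$ at $b'(j)$ for $j\in D$, because $b'(j)\notin b(\mathbb N)$. Applying $\rho_1$ to the pair $(h(x\circ b')_j,-x_{b(j)})$ puts $x_{b(j)}$ at $b(j)$ and $h(x\circ b')_j$ at $b'(j)$, for $j\in D$. For $j\notin D$ the entry at $b(j)=b'(j)$ is $h(x\circ b')_j$, and indices outside $b(\mathbb N)\cup b'(\mathbb N)$ are unchanged. The result is $h_{b'}x$. $\square$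

**Step 1: from $h$ to its copy on the even coordinates.** This step joins $h$ to $h_{b_0}$, where $b_0(i)=2i$. For $n\ge0$ let $b_n(j)=j$ for $j\le n$ and $b_n(n+i)=n+2i$ for $i\ge1$. Then $b_{n+1}(n+i)=n+2i-1$ for $i\ge1$, so Lemma 8 applies to $b_n\to b_{n+1}$ with the pairs $\{n+2i,n+2i-1\}$. It gives a path $\gamma^n_s=\rho_sh_{b_n}\rho_s^{-1}$ from $h_{b_n}$ to $h_{b_{n+1}}$, where $\rho_s$ changes only coordinates $>n$.

Let $\omega(\eta)=\sup\{d(hx,hy):d(x,y)\le\eta\}$, which tends to $0$ with $\eta$. Changing only coordinates $>n$ moves a point by at most $\sum_{i>n}2\cdot2^{-i}=2^{1-n}$. So $d(\rho_s^{\pm1}x,x)\le2^{1-n}$ and $d(x\circ b_n,x)\le2^{1-n}$. Since $(h_{b_n}x)_j=(h(x\circ b_n))_j$ for $j\le n$, we get $d(h_{b_n}x,hx)\le\omega(2^{1-n})+2^{1-n}$. Comparing $\rho_sh_{b_n}\rho_s^{-1}x$ with $h_{b_n}\rho_s^{-1}x$, then with $h\rho_s^{-1}x$, then with $hx$,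
$$d(\gamma^n_sx,hx)\le 2^{1-n}+\big(\omega(2^{1-n})+2^{1-n}\big)+\omega(2^{1-n})\to0$$
uniformly in $s,x$. Run $\gamma^n$ over the parameter interval $[1-2^{-n},1-2^{-n-1}]$ and add the endpoint $h$ at $1$. This is a path from $h_{b_0}$ to $h$.

**Step 2: from the copy on the even coordinates to the identity.** This step pushes the coordinates used to infinity. Let $a_n(i)=2^n(2i-1)$ for $n\ge0$. Lemma 8 applies to $b_0\to a_0$ with pairs $\{2i,2i-1\}$, and to $a_n\to a_{n+1}$ with pairs $\{2^n(2i-1),2^{n+1}(2i-1)\}$, which are disjoint because different $i$ give different odd parts. Every homeomorphism on the path from $h_{a_n}$ to $h_{a_{n+1}}$ changes no coordinate of index $<2^n$, since both $\rho_s$ and $h_{a_n}$ act only on coordinates of index at least $2^n$. So these paths converge uniformly to $\mathrm{id}$, and their concatenation, with endpoint $\mathrm{id}$ added, is a path from $h_{b_0}$ to $\mathrm{id}$.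

So every $h\in H(Q)$ is joined to $\mathrm{id}$, and $H(Q)$ is path-connected. Theorem 1 follows from Corollary 7. $\blacksquare$

## 8. The quotient $K/\overline{K_0}$ decides

We now prove Theorem 2. Note that $\overline{K_0}$ is a closed normal subgroup of $K$.

**Step 1: necessity.** This step maps $G_0$ continuously onto $K/\overline{K_0}$. For $g\in G_0$ with $h=\pi(g)$ put $\alpha=g\hat h^{-1}\in N$ and $\rho(g)=\alpha_{1/2}\overline{K_0}\in K/\overline{K_0}$. The map $g\mapsto\alpha$ is continuous, since $\pi$ and $h\mapsto\hat h$ are. The map $\alpha\mapsto\alpha_{1/2}$ is continuous, being restriction to the fiber $q^{-1}(\frac12)\cong X$. So $\rho$ is continuous. We have $(\alpha\hat h)(\alpha'\hat h')=\alpha(\hat h\alpha'\hat h^{-1})\,\hat h\hat h'$, so by (2) the $N$-part of the product has value $\alpha_{1/2}\,\alpha'_{h^{-1}(1/2)}$ at $\frac12$. As $t\mapsto\alpha'_t$ is a path, $\alpha'_{h^{-1}(1/2)}\in\alpha'_{1/2}K_0$. Hence $\rho$ is a homomorphism. It is onto, by constant paths. So if $G_0$ is extremely amenable, $K/\overline{K_0}$ is too.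

**Step 2: sufficiency.** This step peels off $N_0$, then $\hat H$, then what remains. Let $K/\overline{K_0}$ be extremely amenable and let $Y$ be a flow of $G_0$. By Proposition 6, $Y_1=Y^{N_0}\neq\emptyset$; it is closed, and $G_0$-invariant because $N_0$ is normal. By Pestov's theorem applied to $Y_1$, the closed set $Y_2=\{y\in Y_1:\hat hy=y\ \forall h\in H\}$ is nonempty.

For $k\in K$ let $\bar k[z,t]=[kz,t]$. The homomorphism $k\mapsto\bar k$ is continuous by Lemma 3, item 2. The $\bar k$ commute with $\hat H$ and preserve $Y_1$, so $K$ acts continuously on the compact set $Y_2$. If $k\in K_0$, then $\bar k\in N_0$ acts trivially on $Y_2$; hence so does every $k\in\overline{K_0}$, since the set of elements acting trivially is closed. So $K/\overline{K_0}$ acts on $Y_2$. This action is continuous because the map $K\times Y_2\to K/\overline{K_0}\times Y_2$ is open. By hypothesis it has a fixed point $y$.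

Let $\alpha\in N$. Then $\alpha=\bar k\beta$ with $k=\alpha_{1/2}$ and $\beta_t=\alpha_{1/2}^{-1}\alpha_t$. Since $\beta$ is a path through $\beta_{1/2}=1$, it lies in $K_0$, so $\beta\in N_0$. Both $\bar k$ and $\beta$ fix $y$. Thus $y$ is fixed by $N$ and by $\hat H$, hence by $G_0$.

**Step 3: the last statements.** This step specializes the criterion. If $H(X)$ is path-connected, then $K/\overline{K_0}$ is trivial, so $G_0(X)$ is extremely amenable. If $K$ is locally path-connected, path components are open, so $K_0$ is open. If $K_0$ is open, it is an open subgroup, hence closed, and $K/\overline{K_0}=K/K_0$ is discrete. By Lemma 2 a discrete group is extremely amenable only if it is trivial, so $G_0(X)$ is extremely amenable if and only if $K=K_0$. $\blacksquare$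

## 9. Spheres, cubes, and the cone

Theorem 2 gives negative answers. For $X=S^n$ ($n\ge0$) or $X=I^n$ ($n\ge1$), $G_0(X)$ is not extremely amenable. For $X=S^n$ with $n\ge1$, the degree is a homomorphism of $H(X)$ to $\{\pm1\}$. It is locally constant, since uniformly close maps into the sphere are homotopic, and onto because of reflections. For $n=0$ we have $H(S^0)\cong\mathbb Z/2$, which is discrete. For $X=I^n$, homeomorphisms preserve $\partial I^n\cong S^{n-1}$; restrict to it, and note that a coordinate reflection of the cube restricts to a reflection of this sphere. In each case we get a continuous homomorphism of $K$ onto $\mathbb Z/2$. Its kernel is closed and contains $K_0$, hence $\overline{K_0}$, so $K/\overline{K_0}$ maps continuously onto $\mathbb Z/2$ and is not extremely amenable.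

Collapsing both ends is essential. Take the cone over $Q$, where only $Q\times\{0\}$ is collapsed, with the chain $\{q^{-1}[0,x]\}$. An element of the stabilizer preserves the fiber over $1$, and restriction to this fiber is a continuous homomorphism of the stabilizer onto $H(Q)$ (onto via constants). The action of $H(Q)$ on $Q$ has no fixed point, as we saw in Section 4. So that stabilizer is not extremely amenable. In the proof of Proposition 6, the two collapsed ends are what makes item 2 of Lemma 3 possible, and with it the removal of the end words $a$ and $b$ in Step 9.
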